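\title{Reproducing kernels are weak-$*$ dense in the multiplier algebra of a complete Pick space}

\begin{abstract}
Let $\mathcal H$ be a Hilbert function space on a set $X$ with normalized complete Pick kernel $k$. We prove that the finite linear combinations of the kernel functions $k_x$ are weak-$*$ dense in the multiplier algebra of $\mathcal H$. More precisely, the kernel functions at the points of a subset $Y\subseteq X$ span a weak-$*$ dense subspace of the multiplier algebra if and only if $Y$ is a uniqueness set for $\mathcal H$. The proof embeds $X$ in the unit ball of $\ell^2(I)$ and rests on one estimate in the Drury--Arveson space: the orthogonal projection onto the functions vanishing on a finite set maps each kernel function $K_w$ to a multiplier of norm at most $(1-\|w\|)^{-1}$. An example shows that the Pick hypothesis cannot be dropped.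
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a nonempty set. A \emph{Hilbert function space} on $X$ is a Hilbert space $\mathcal H$ of functions $X\to\mathbb C$ in which every point evaluation is bounded. For each $x\in X$ there is then a unique $k_x\in\mathcal H$ with $f(x)=\langle f,k_x\rangle$ for all $f\in\mathcal H$, and $k(x,y)=k_y(x)=\langle k_y,k_x\rangle$ is the \emph{reproducing kernel} of $\mathcal H$. Inner products are linear in the first variable. The \emph{multiplier algebra} of $\mathcal H$ is
\[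
\operatorname{Mult}(\mathcal H)=\{\varphi:X\to\mathbb C \;:\; \varphi f\in\mathcal H \text{ for all } f\in\mathcal H\}.
\]
By the closed graph theorem each multiplier $\varphi$ defines a bounded operator $M_\varphi f=\varphi f$, and we put $\|\varphi\|_{\operatorname{Mult}(\mathcal H)}=\|M_\varphi\|$. Identifying $\varphi$ with $M_\varphi$ makes $\operatorname{Mult}(\mathcal H)$ a subalgebra of $B(\mathcal H)$, and we give it the weak-$*$ topology that $B(\mathcal H)$ carries as the dual of the trace class. The weak-$*$ continuous functionals on $\operatorname{Mult}(\mathcal H)$ are those of the form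
\begin{equation}\label{eq:functional}
\varphi\longmapsto\sum_{n}\langle \varphi f_n,g_n\rangle,\qquad f_n,g_n\in\mathcal H,\quad \sum_n\|f_n\|\,\|g_n\|<\infty .
\end{equation}

The kernel $k$ is a \emph{normalized complete Pick kernel} if
\begin{itemize}
\item there is a point $x_0\in X$ with $k_{x_0}\equiv1$;
\item $k(x,y)\ne0$ for all $x,y\in X$;
\item the function $(x,y)\mapsto 1-1/k(x,y)$ is a positive semidefinite kernel on $X$.
\end{itemize}
The model is the Szeg\H{o} kernel $1/(1-z\overline w)$ of the Hardy space $H^2$ on the unit disc $\mathbb D$, for which $1-1/k=z\overline w$. In general the third condition says that $k$ has the same form with $z\overline w$ replaced by an inner product $\langle b(x),b(y)\rangle$. One consequence, proved in Section~\ref{sec:ball}, is that every kernel function $k_x$ is a multiplier. Since $1=k_{x_0}\in\mathcal H$, we obtain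
\[
\operatorname{span}\{k_x:x\in X\}\subseteq\operatorname{Mult}(\mathcal H)\subseteq\mathcal H .
\]
The space on the left is norm dense in the space on the right, because a function orthogonal to every $k_x$ vanishes. The following question, from the paper of Aleman, Hartz, McCarthy and Richter \cite{AHMR}, asks for the same density in the middle term.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal H$ be a separable Hilbert function space with normalized complete Pick kernel. Are the finite linear combinations of the kernel functions weak-$*$ dense in $\operatorname{Mult}(\mathcal H)$?}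
\medskip

If $X$ is finite, the kernel functions span $\mathcal H$ and the three spaces above coincide. For $H^2$ the multiplier algebra is $H^\infty$, the bounded holomorphic functions on $\mathbb D$ with the supremum norm, and the multiplier norm is too strong for density: uniform limits of combinations of Szeg\H{o} kernels extend continuously to $\overline{\mathbb D}$, while $\exp\frac{z+1}{z-1}\in H^\infty$ does not, since it tends to $0$ along the radius to $1$ and has modulus $1$ on the rest of the circle. This is why the question is asked for the weak-$*$ topology. By the Hahn--Banach theorem it asks whether a functional \eqref{eq:functional} that vanishes on every $k_x$ must vanish. For the functionals $\varphi\mapsto\langle\varphi\cdot1,g\rangle$ this is the density of the kernel functions in $\mathcal H$, which suggests the answer yes. But a functional \eqref{eq:functional} need not be bounded in the norm of $\mathcal H$, so density in $\mathcal H$ does not settle the matter, and Theorem~\ref{thm:counter} shows that it can mislead.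

\begin{theorem}\label{thm:main}
Let $\mathcal H$ be a Hilbert function space on $X$ with normalized complete Pick kernel $k$. Then $\operatorname{span}\{k_x:x\in X\}$ is weak-$*$ dense in $\operatorname{Mult}(\mathcal H)$.
\end{theorem}

Call $Y\subseteq X$ a \emph{uniqueness set} for $\mathcal H$ if $f\in\mathcal H$ and $f|_Y=0$ imply $f=0$. Theorem~\ref{thm:main} is the case $Y=X$ of the following theorem. Neither theorem requires separability.

\begin{theorem}\label{thm:strong}
Let $\mathcal H$ be a Hilbert function space on $X$ with normalized complete Pick kernel $k$. For $Y\subseteq X$ the following are equivalent: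
\begin{enumerate}
\item[(1)] $Y$ is a uniqueness set for $\mathcal H$;
\item[(2)] $\operatorname{span}\{k_y:y\in Y\}$ is norm dense in $\mathcal H$;
\item[(3)] $\operatorname{span}\{k_y:y\in Y\}$ is weak-$*$ dense in $\operatorname{Mult}(\mathcal H)$.
\end{enumerate}
In that case, for every $f\in\mathcal H$,
\[
\overline{\operatorname{span}}\{k_yf:y\in Y\}=\overline{\operatorname{Mult}(\mathcal H)f}.
\]
\end{theorem}

For example, by the identity theorem the functions $1/(1-\overline yz)$, with $y$ in any subset of $\mathbb D$ that accumulates inside $\mathbb D$, span a weak-$*$ dense subspace of $H^\infty$. The last assertion of the theorem describes the smallest closed multiplier invariant subspace containing $f$ by means of kernel functions alone.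

\begin{theorem}\label{thm:counter}
There is a separable Hilbert function space with a kernel $k'$ that is normalized at a point and nowhere zero, all of whose kernel functions are multipliers, for which the span of the kernel functions $k'_x$ is not weak-$*$ dense in the multiplier algebra.
\end{theorem}

There is an obvious candidate for approximating a multiplier $\varphi$: for finite $F\subseteq Y$, take the orthogonal projection $Q_F\varphi$ of $\varphi\in\mathcal H$ onto $\operatorname{span}\{k_y:y\in F\}$, that is, the combination of these kernel functions that agrees with $\varphi$ on $F$. Under (2) the functions $Q_F\varphi$ converge to $\varphi$ in $\mathcal H$, hence pointwise, and they converge weak-$*$ as soon as their multiplier norms stay bounded. The whole difficulty is this bound. We prove it for a special family of multipliers $\varphi$, which come from a ball containing a copy of $X$, and we use the symmetry of the ball to show that the family is large enough. Section~\ref{sec:disc} shows the mechanism on subsets of the disc, Sections~\ref{sec:ball}--\ref{sec:proof} prove Theorem~\ref{thm:strong},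 and Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}.

\section{Positive kernels and multipliers}\label{sec:prelim}

A function $A:Z\times Z\to\mathbb C$ on a set $Z$ is a \emph{positive semidefinite kernel}, written $A\ge0$ or $A(z,w)\ge 0$, if the matrix $[A(z_i,z_j)]$ is positive semidefinite for all finite choices of points $z_1,\dots,z_n\in Z$. Reproducing kernels are positive semidefinite, and every $A\ge 0$ is the reproducing kernel of a unique Hilbert function space. We use four facts.
\begin{itemize}
\item[(K1)] Sums, pointwise products (Schur product theorem) and pointwise limits of nets of positive semidefinite kernels are positive semidefinite. So are $f(z)\overline{f(w)}$ for any function $f$, and $A(\tau(z),\tau(w))$ for $A\ge0$ and any map $\tau$ into $Z$.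
\item[(K2)] $A\ge0$ if and only if $A(z,w)=\langle\gamma(z),\gamma(w)\rangle$ for some map $\gamma$ from $Z$ to a Hilbert space, which may be taken to be $\ell^2(I)$ for an index set $I$. Indeed, if $(e_i)_{i\in I}$ is an orthonormal basis of the space with kernel $A$, then $A(z,w)=\langle A_w,A_z\rangle=\sum_ie_i(z)\overline{e_i(w)}$, so $\gamma(z)=(e_i(z))_{i\in I}$ works; the converse holds because Gram matrices are positive semidefinite.
\item[(K3)] If $A\ge0$ and $w\in Z$, then $A(w,w)A(z,\zeta)-A(z,w)\overline{A(\zeta,w)}\ge0$ as a kernel in $(z,\zeta)$. With $\gamma$ as in (K2), this kernel equals $\|\gamma(w)\|^2\langle Q\gamma(z),Q\gamma(\zeta)\rangle$, where $Q$ is the orthogonal projection onto $\gamma(w)^\perp$.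
\item[(K4)] If $\mathcal R$ is a Hilbert function space on $Z$ with kernel $R$ and $T\in B(\mathcal R)$, then $T$ is a positive operator if and only if $\langle TR_w,R_z\rangle\ge0$ as a kernel in $(z,w)$, because the $R_w$ span a dense subspace.
\end{itemize}

Part (c) of the next lemma converts every norm estimate in this paper into a positivity statement; see also \cite{AM} or \cite{PR}.

\begin{lemma}\label{lem:criterion}
Let $\mathcal R$ be a Hilbert function space on $Z$ with kernel $R$.
\begin{enumerate}
\item[(a)] If $\Phi\in\operatorname{Mult}(\mathcal R)$, then $M_\Phi^*R_w=\overline{\Phi(w)}R_w$ for all $w\in Z$. In particular $|\Phi(w)|\le\|M_\Phi\|$ whenever $R(w,w)\neq0$.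
\item[(b)] If $T\in B(\mathcal R)$ and $c:Z\to\mathbb C$ satisfy $T^*R_w=\overline{c(w)}R_w$ for all $w$, then $c$ is a multiplier and $T=M_c$.
\item[(c)] A function $\Phi:Z\to\mathbb C$ is a multiplier of norm at most $C$ if and only if $(C^2-\Phi(z)\overline{\Phi(w)})R(z,w)\ge0$. In particular, a pointwise limit of a net of multipliers of norm at most $C$ is a multiplier of norm at most $C$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), $\langle f,M_\Phi^*R_w\rangle=\Phi(w)f(w)=\langle f,\overline{\Phi(w)}R_w\rangle$ for all $f$. For (b), $(Tf)(w)=\langle f,T^*R_w\rangle=c(w)f(w)$. For (c), if $\Phi$ is a multiplier, the kernel in question is $\langle(C^2-M_\Phi M_\Phi^*)R_w,R_z\rangle$ by (a), and (K4) applies. Conversely, positivity of the kernel says that $\|\sum_j\alpha_j\overline{\Phi(w_j)}R_{w_j}\|\le C\|\sum_j\alpha_jR_{w_j}\|$ for all finite sums. So $R_w\mapsto\overline{\Phi(w)}R_w$ extends to an operator of norm at most $C$, whose adjoint is $M_\Phi$ by (b). The last sentence follows from (K1).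
\end{proof}

We call multipliers of norm at most $1$ \emph{contractive}. By (a) and (b), $T$ is a multiplication operator exactly when $\langle Tg,R_w\rangle=0$ for all $w$ and all $g\perp R_w$; hence $\operatorname{Mult}(\mathcal R)$ is weak-$*$ closed in $B(\mathcal R)$.

\begin{lemma}\label{lem:bounded}
Let $(\Phi_\alpha)$ be a bounded net in $\operatorname{Mult}(\mathcal R)$ that converges pointwise to $\Phi\in\operatorname{Mult}(\mathcal R)$. Then $\Phi_\alpha\to\Phi$ weak-$*$.
\end{lemma}

\begin{proof}
For $f\in\mathcal R$ and $z\in Z$ we have $\langle\Phi_\alpha f,R_z\rangle=\Phi_\alpha(z)f(z)\to\langle\Phi f,R_z\rangle$. Since the net is bounded and the $R_z$ span a dense subspace, $\langle\Phi_\alpha f,g\rangle\to\langle\Phi f,g\rangle$ for all $f,g\in\mathcal R$. In a functional \eqref{eq:functional} the tails of the series are small uniformly over a bounded set of multipliers, so the sums converge as well.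
\end{proof}

\section{A model case: subsets of the disc}\label{sec:disc}

Let $K(z,w)=K_w(z)=1/(1-z\overline w)$ be the kernel of $H^2$, let $X\subseteq\mathbb D$ be any set containing $0$, and let $\mathcal H$ be the space on $X$ with kernel $k=K|_{X\times X}$. This is a normalized complete Pick kernel. By Lemma~\ref{lem:criterion}(c), restricted to $X\times X$, every $\Phi\in H^\infty$ restricts to a multiplier of $\mathcal H$ of norm at most $\|\Phi\|_\infty$.

On the whole disc one can average the kernel functions $K_{e^{it}w}$ over $t$ to produce the monomials. On $X$ no rotation is available, and only the $K_x$ with $x\in X$ may be used. The bridge is the claim that \emph{for every $w\in\mathbb D$ the function $K_w|_X$ is a weak-$*$ limit of combinations of the $k_x$.}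

For finite $F\subseteq X$ let $P_F$ be the orthogonal projection of $H^2$ onto $\mathcal M_F=\{h\in H^2:h|_F=0\}$. Then $K_w-P_FK_w$ lies in $\mathcal M_F^\perp=\operatorname{span}\{K_a:a\in F\}$, and $P_FK_w$ is the error of this approximation to $K_w$. For $F=\{a\}$,
\begin{align*}
P_FK_w(z)&=K_w(z)-\frac{K_w(a)}{K_a(a)}K_a(z)
=\frac{(1-a\overline w)(1-z\overline a)-(1-|a|^2)(1-z\overline w)}{(1-z\overline w)(1-a\overline w)(1-z\overline a)}\\
&=\frac{(z-a)(\overline w-\overline a)}{(1-z\overline w)(1-a\overline w)(1-z\overline a)}=\varphi_a(z)\overline{\varphi_a(w)}\,K_w(z),\qquad \varphi_a(z)=\frac{z-a}{1-\overline az}.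
\end{align*}
For general $F$ put $B_F=\prod_{a\in F}\varphi_a$. Since $|B_F|=1$ on the unit circle, $M_{B_F}$ is an isometry of $H^2$. Its range is $\mathcal M_F$: if $h\in \mathcal M_F$, then $h/B_F$ is holomorphic, and it lies in $H^2$ because $|B_F|$ is bounded below near the circle. Hence $P_F=M_{B_F}M_{B_F}^*$, and Lemma~\ref{lem:criterion}(a) gives
\begin{equation}\label{eq:disc}
P_FK_w(z)=q(z,w)K(z,w),\qquad q(z,w)=B_F(z)\overline{B_F(w)} .
\end{equation}
So $\|P_FK_w\|_\infty\le(1-|w|)^{-1}$, \emph{with a bound independent of $F$}. The error also vanishes on $F$, so as $F$ increases through the finite subsets of $X$ it is eventually zero at each point of $X$. By Lemma~\ref{lem:bounded}, $(P_FK_w)|_X\to0$ weak-$*$ in $\operatorname{Mult}(\mathcal H)$, which proves the claim.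

These approximants need not converge in multiplier norm. Let $X=\{a_1,a_2,\dots\}$ be infinite with $\sum_n(1-|a_n|)<\infty$, and let $w\notin X$. From
\[
1-|\varphi_a(w)|^2=\frac{(1-|a|^2)(1-|w|^2)}{|1-\overline aw|^2}\le\frac{4(1-|a|)}{1-|w|}
\]
we get $\delta=\prod_n|\varphi_{a_n}(w)|>0$. For fixed $F$ we have $|B_F(a_m)|\to1$ as $m\to\infty$, and $|K_w|\ge\frac12$, so $\sup_X|P_FK_w|\ge\delta/2$ for every $F$.

In general there is no single function $B_F$ to write down. What survives are two properties of the kernel $q$ in \eqref{eq:disc}, namely $q\ge0$ and $(1-q)K\ge0$, and Lemma~\ref{lem:column} shows that they are all the bound requires.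

\section{The Drury--Arveson space and the restriction map}\label{sec:ball}

From now until Section~\ref{sec:counter}, $k$ is a normalized complete Pick kernel on $X$ and $\mathcal H$ is its space. By (K2) there are an index set $I$ and a map $b:X\to\ell^2(I)$ with $\langle b(x),b(y)\rangle=1-1/k(x,y)$. Since $k(x,x)=\|k_x\|^2$ is nonzero, it is positive, and $\|b(x)\|^2=1-1/k(x,x)<1$. Thus $b$ maps $X$ into the open unit ball $\mathbb B$ of $\ell^2(I)$, and
\[
k(x,y)=K(b(x),b(y)),\qquad K(z,w)=K_w(z)=\frac1{1-\langle z,w\rangle}=\sum_{n\ge0}\langle z,w\rangle^n\quad(z,w\in\mathbb B).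
\]
By (K1) and (K2), $K\ge0$. The space $\mathcal F$ on $\mathbb B$ with kernel $K$ is the \emph{Drury--Arveson space}; when $I$ is a single point it is $H^2$. It contains $1=K_0$, so $\operatorname{Mult}(\mathcal F)\subseteq\mathcal F$. For every $J\subseteq I$,
\begin{equation}\label{eq:row}
\Big(1-\sum_{i\in J}z_i\overline{w_i}\Big)K(z,w)=1+\sum_{i\notin J}z_i\overline{w_i}\,K(z,w)\ge0 .
\end{equation}
With $J=\{i\}$ and Lemma~\ref{lem:criterion}(c), this shows that each coordinate function $z_i$ is a contractive multiplier of $\mathcal F$. For finite $J$ the left side of \eqref{eq:row} is $\langle(\mathrm{Id}-\sum_{i\in J}M_{z_i}M_{z_i}^*)K_w,K_z\rangle$, so by (K4)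
\begin{equation}\label{eq:rowop}
\sum_{i\in J}M_{z_i}M_{z_i}^*\le \mathrm{Id}\qquad(J\subseteq I \text{ finite}).
\end{equation}

The following lemma is the source of our bounds on multiplier norms.

\begin{lemma}\label{lem:column}
Let $A$ be a kernel on $\mathbb B$ with $A\ge0$ and $(1-A)K\ge0$. Then for every $w\in\mathbb B$ the function $A(\cdot,w)$ is a multiplier of $\mathcal F$ of norm at most $A(w,w)^{1/2}\le1$.
\end{lemma}

\begin{proof}
The diagonal values of $(1-A)K$ are nonnegative and $K(w,w)>0$, so $A(w,w)\le1$. As kernels in $(z,\zeta)$,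
\begin{multline*}
\big(A(w,w)-A(z,w)\overline{A(\zeta,w)}\big)K(z,\zeta)\\
=A(w,w)\big(1-A(z,\zeta)\big)K(z,\zeta)+\big(A(w,w)A(z,\zeta)-A(z,w)\overline{A(\zeta,w)}\big)K(z,\zeta).
\end{multline*}
The first term is positive semidefinite by hypothesis and the second by (K3) and (K1). Apply Lemma~\ref{lem:criterion}(c).
\end{proof}

Take first $A(z,\zeta)=\langle z,\zeta\rangle$, for which $(1-A)K=1$. The lemma says that $\ell_w=\langle\,\cdot\,,w\rangle$ has multiplier norm at most $\|w\|$. So the series $K_w=\sum_n\ell_w^n$ converges in multiplier norm, and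
\begin{equation}\label{eq:Knorm}
\|K_w\|_{\operatorname{Mult}(\mathcal F)}\le\frac1{1-\|w\|}\qquad(w\in\mathbb B).
\end{equation}

To pass from $\mathbb B$ back to $X$, note that $\langle k_y,k_x\rangle=\langle K_{b(y)},K_{b(x)}\rangle$, so there is a linear isometry $V:\mathcal H\to\mathcal F$ with $Vk_x=K_{b(x)}$. Its adjoint is restriction, since $(V^*h)(x)=\langle h,K_{b(x)}\rangle=h(b(x))$. For $\Phi\in\operatorname{Mult}(\mathcal F)$,
\[
(V^*M_\Phi V)^*k_x=V^*M_\Phi^*K_{b(x)}=\overline{\Phi(b(x))}\,V^*Vk_x=\overline{\Phi(b(x))}\,k_x ,
\]
so by Lemma~\ref{lem:criterion}(b) the function $\Phi\circ b$ is a multiplier of $\mathcal H$ and $M_{\Phi\circ b}=V^*M_\Phi V$. The linear map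
\[
\rho:\operatorname{Mult}(\mathcal F)\to\operatorname{Mult}(\mathcal H),\qquad\rho(\Phi)=\Phi\circ b,
\]
is therefore contractive, and it is weak-$*$ continuous because $\sum_n\langle\rho(\Phi)f_n,g_n\rangle=\sum_n\langle\Phi Vf_n,Vg_n\rangle$ is again of the form \eqref{eq:functional}. Since $\rho(K_{b(x)})=k_x$, each $k_x$ is a multiplier of $\mathcal H$.

A density statement in $\operatorname{Mult}(\mathcal F)$ can be pushed to $\operatorname{Mult}(\mathcal H)$ only if $\rho$ is onto. This is the known Pick property; we include the proof. To extend $\varphi$ from $b(X)$ to $\mathbb B$ we need a formula for $\varphi(x)$ in terms of $b(x)$ that makes sense at every point of the ball, and such a formula comes from reading Lemma~\ref{lem:criterion}(c) as an equality of Gram matrices.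

\begin{proposition}\label{prop:onto}
Every contractive multiplier $\varphi$ of $\mathcal H$ equals $\rho(\Phi)$ for some contractive multiplier $\Phi$ of $\mathcal F$. In particular $\rho$ is onto.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:criterion}(c) and (K2) there are a Hilbert space $E$ and vectors $\gamma_x\in E$ with $(1-\varphi(x)\overline{\varphi(y)})k(x,y)=\langle\gamma_x,\gamma_y\rangle$. Multiplying by $1/k(x,y)=1-\langle b(x),b(y)\rangle$ and rearranging gives
\[
1+\langle b(x),b(y)\rangle\langle\gamma_x,\gamma_y\rangle=\varphi(x)\overline{\varphi(y)}+\langle\gamma_x,\gamma_y\rangle .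
\]
So the vectors $(1,b(x)\otimes\gamma_x)$ in $\mathbb C\oplus(\ell^2(I)\otimes E)$ have the same mutual inner products as the vectors $(\varphi(x),\gamma_x)$ in $\mathbb C\oplus E$. The map sending the first family to the second extends to a linear isometry on the closed span, and extending it by zero on the orthogonal complement gives a contraction
\[
W=\begin{pmatrix}a&\beta\\ c&D\end{pmatrix}:\mathbb C\oplus(\ell^2(I)\otimes E)\to\mathbb C\oplus E ,
\]
with $a\in\mathbb C$, $c\in E$ and $\|D\|\le1$. For $z\in\mathbb B$ define $D_z\in B(E)$ by $D_ze=D(z\otimes e)$. Then $\|D_z\|\le\|z\|<1$, and we may put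
\[
g_z=(\mathrm{Id}-D_z)^{-1}c,\qquad\Phi(z)=a+\beta(z\otimes g_z).
\]
Since $g_z=c+D_zg_z$, we have $W(1,z\otimes g_z)=(\Phi(z),g_z)$. For $x\in X$ the second coordinate of $W(1,b(x)\otimes\gamma_x)=(\varphi(x),\gamma_x)$ reads $\gamma_x=c+D_{b(x)}\gamma_x$, so $\gamma_x=g_{b(x)}$; the first coordinate then gives $\varphi(x)=\Phi(b(x))$.

As $W$ is a contraction, $\|\sum_j\alpha_j(\Phi(z_j),g_{z_j})\|^2\le\|\sum_j\alpha_j(1,z_j\otimes g_{z_j})\|^2$ for all finite sums, which says that
\[
1-\Phi(z)\overline{\Phi(w)}-(1-\langle z,w\rangle)\langle g_z,g_w\rangle\ge0 .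
\]
Multiplying by $K\ge0$ yields $(1-\Phi(z)\overline{\Phi(w)})K(z,w)-\langle g_z,g_w\rangle\ge0$. Adding $\langle g_z,g_w\rangle\ge0$ and applying Lemma~\ref{lem:criterion}(c), we see that $\Phi$ is a contractive multiplier.
\end{proof}

\section{Density of the kernel functions on the ball}\label{sec:balldense}

On the ball itself the question can be answered by symmetry. Coordinate projections and rotations reduce a multiplier to polynomials, and rotations extract polynomials from the kernel functions. A \emph{polynomial} is a polynomial in finitely many of the coordinates $z_i$; polynomials are multipliers of $\mathcal F$.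

\begin{lemma}\label{lem:poly}
The polynomials are weak-$*$ dense in $\operatorname{Mult}(\mathcal F)$.
\end{lemma}

\begin{proof}
Let $\Phi$ be a contractive multiplier of $\mathcal F$.

\emph{Reduction to finitely many variables.} For finite $J\subseteq I$ let $\pi_J$ be the orthogonal projection of $\ell^2(I)$ onto $\mathbb C^J=\{z: z_i=0\text{ for }i\notin J\}$, and put $\Phi_J=\Phi\circ\pi_J$. Since $K(\pi_Jz,\pi_Jw)(1-\langle\pi_Jz,\pi_Jw\rangle)=1$,
\begin{multline*}
\big(1-\Phi_J(z)\overline{\Phi_J(w)}\big)K(z,w)\\
=\Big[\big(1-\Phi(\pi_Jz)\overline{\Phi(\pi_Jw)}\big)K(\pi_Jz,\pi_Jw)\Big]\cdot\Big[\big(1-\langle\pi_Jz,\pi_Jw\rangle\big)K(z,w)\Big].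
\end{multline*}
The first factor is positive semidefinite by Lemma~\ref{lem:criterion}(c) and (K1), the second by \eqref{eq:row}. So $\Phi_J$ is a contractive multiplier. Every $h\in\mathcal F$ is continuous on $\mathbb B$, because $|h(z)-h(w)|\le\|h\|\,\|K_z-K_w\|$ and $\|K_z-K_w\|^2=K(z,z)+K(w,w)-2\operatorname{Re}K(z,w)\to0$ as $z\to w$. As $\Phi\in\mathcal F$ and $\pi_Jz\to z$ along the net of finite sets $J$, we get $\Phi_J\to\Phi$ pointwise, hence weak-$*$ by Lemma~\ref{lem:bounded}. It remains to approximate each $\Phi_J$ by polynomials.

\emph{Fej\'er means.} Fix $J$. Every $h\in\mathcal F$ is holomorphic on the unit ball of $\mathbb C^J$: this holds for finite combinations of kernel functions, and norm convergence implies uniform convergence on $\|z\|\le r<1$ because $|h(z)|\le\|h\|(1-\|z\|^2)^{-1/2}$. Let $h_n$ be the homogeneous polynomial of degree $n$ in the Taylor expansion of $\Phi|_{\mathbb C^J\cap\mathbb B}$ at $0$. For fixed $z\in\mathbb B$ the function $\lambda\mapsto\Phi_J(\lambda z)$ is holomorphic on a disc of radius greater than $1$ and has Taylor coefficients $h_n(\pi_Jz)$,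 so $\Phi_J(e^{it}z)=\sum_nh_n(\pi_Jz)e^{int}$ uniformly in $t$. We have no bound on the multiplier norms of the partial sums of this series, but its Ces\`aro means are averages of rotations of $\Phi_J$. With the Fej\'er kernel $F_N(t)=\sum_{|n|<N}(1-\frac{|n|}N)e^{int}=\frac1N|\sum_{j=0}^{N-1}e^{ijt}|^2\ge0$,
\[
\sigma_N(z)=\int_0^{2\pi}\Phi_J(e^{it}z)F_N(t)\,\frac{dt}{2\pi}=\sum_{n<N}\Big(1-\frac nN\Big)h_n(\pi_Jz).
\]
Each $\sigma_N$ is a polynomial, and $\sigma_N(z)\to\Phi_J(z)$ as the Ces\`aro means of a convergent series. Each rotation $\Phi_J(e^{it}\,\cdot\,)$ is a contractive multiplier by Lemma~\ref{lem:criterion}(c), since $K(e^{it}z,e^{it}w)=K(z,w)$. The Riemann sums $\frac1m\sum_{j=1}^mF_N(t_j)\Phi_J(e^{it_j}\,\cdot\,)$ with $t_j=2\pi j/m$ converge pointwise to $\sigma_N$. For $m>N$ they are convex combinations of rotations, because $\sum_{j=1}^me^{int_j}=0$ for $0<|n|<N$ and so the weights add up to $1$. By Lemma~\ref{lem:criterion}(c), $\sigma_N$ is contractive, and Lemma~\ref{lem:bounded} gives $\sigma_N\to\Phi_J$ weak-$*$.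
\end{proof}

\begin{proposition}\label{prop:balldense}
The span of $\{K_w:w\in\mathbb B\}$ is weak-$*$ dense in $\operatorname{Mult}(\mathcal F)$.
\end{proposition}

\begin{proof}
Let $\mathcal S$ be the closure of the span in multiplier norm. By Lemma~\ref{lem:poly} it suffices to show that $\mathcal S$ contains the polynomials. Let $w\in\mathbb B$, $n\ge0$, $m>n$ and $\omega=e^{2\pi i/m}$. Since $K_{\omega^jw}=\sum_{s\ge 0}\omega^{-js}\ell_w^s$,
\[
\frac1m\sum_{j=1}^m\omega^{jn}K_{\omega^jw}=\ell_w^n+\ell_w^{n+m}+\ell_w^{n+2m}+\cdots,
\]
and the terms after the first have total multiplier norm at most $\|w\|^{n+m}/(1-\|w\|)$, which tends to $0$ as $m\to\infty$. So $\ell_w^n\in\mathcal S$, and by scaling the $n$th power of $\langle\,\cdot\,,v\rangle$ lies in $\mathcal S$ for every $v\in\ell^2(I)$. Monomials are combinations of such powers: for $n\geq1$ and $i_1,\dots,i_n\in I$,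
\[
z_{i_1}\cdots z_{i_n}=\frac1{2^nn!}\sum_{\varepsilon\in\{\pm1\}^n}\varepsilon_1\cdots\varepsilon_n\Big(\sum_{j=1}^n\varepsilon_jz_{i_j}\Big)^n .
\]
To see this, expand the power by the multinomial theorem. The term with exponents $(\alpha_1,\dots,\alpha_n)$ carries the factor $\sum_\varepsilon\prod_j\varepsilon_j^{\alpha_j+1}$, which vanishes unless every $\alpha_j$ is odd; as $\sum_j\alpha_j=n$, this forces all $\alpha_j=1$, and then the factor is $2^n$ and the multinomial coefficient is $n!$. Finally $1=K_0\in\mathcal S$.
\end{proof}

\section{Projecting a kernel function onto an invariant subspace}\label{sec:key}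

By Propositions~\ref{prop:onto} and~\ref{prop:balldense}, it is enough to approximate the multipliers $K_w\circ b$, $w\in\mathbb B$, by combinations of the $k_y$. As in Section~\ref{sec:disc}, the error is the projection of $K_w$ onto a space of functions with prescribed zeros, and we need the analog of \eqref{eq:disc}. The definition $q=p/K$, with $p(z,w)=(PK_w)(z)$, is forced, and $(1-q)K\geq0$ merely says that $P\le\mathrm{Id}$. The point is to prove $q\ge0$. Dividing by $K$ means multiplying by $1-\sum_iz_i\overline{w_i}$, which on the level of operators is the map $T\mapsto T-\sum_iM_{z_i}TM_{z_i}^*$. So we must show that this map sends $P$ to a positive operator, and the only property of the subspace needed for that is invariance under the coordinate functions.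

\begin{proposition}\label{prop:key}
Let $\mathcal M$ be a closed subspace of $\mathcal F$ with $z_i\mathcal M\subseteq\mathcal M$ for all $i\in I$, and let $P$ be the orthogonal projection onto $\mathcal M$. Then for every $w\in\mathbb B$ the function $PK_w$ is a multiplier of $\mathcal F$, and
\[
\|PK_w\|_{\operatorname{Mult}(\mathcal F)}\le\frac1{1-\|w\|}.
\]
\end{proposition}

\begin{proof}
Invariance means $M_{z_i}P=PM_{z_i}P$. Multiplying this operator by its adjoint and using $P\le\mathrm{Id}$ in the middle,
\[
M_{z_i}PM_{z_i}^*=PM_{z_i}PM_{z_i}^*P\le PM_{z_i}M_{z_i}^*P .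
\]
Hence, for finite $J\subseteq I$, \eqref{eq:rowop} gives
\[
P-\sum_{i\in J}M_{z_i}PM_{z_i}^*\ \ge\ P\Big(\mathrm{Id}-\sum_{i\in J}M_{z_i}M_{z_i}^*\Big)P\ \ge\ 0 .
\]
Let $p(z,w)=\langle PK_w,K_z\rangle=(PK_w)(z)$. By Lemma~\ref{lem:criterion}(a),
\[
\langle M_{z_i}PM_{z_i}^*K_w,K_z\rangle=\langle PM_{z_i}^*K_w,M_{z_i}^*K_z\rangle=z_i\overline{w_i}\,p(z,w),
\]
so (K4) turns the operator inequality into $(1-\sum_{i\in J}z_i\overline{w_i})\,p(z,w)\ge0$. Passing to the pointwise limit along the finite sets $J$,
\[
q(z,w):=(1-\langle z,w\rangle)\,p(z,w)\ge0,\qquad p=qK .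
\]
Also $(1-q(z,w))K(z,w)=\langle(\mathrm{Id}-P)K_w,K_z\rangle\ge0$ by (K4). By Lemma~\ref{lem:column}, $q(\cdot,w)$ is a contractive multiplier. Since $PK_w=q(\cdot,w)K_w$, the bound follows from \eqref{eq:Knorm}.
\end{proof}

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:proof}

\emph{(1) $\Leftrightarrow$ (2).} A function $f\in\mathcal H$ is orthogonal to every $k_y$, $y\in Y$, if and only if $f|_Y=0$.

\emph{(2) $\Rightarrow$ (3).} Let $\mathcal W$ be the weak-$*$ closure of $\operatorname{span}\{k_y:y\in Y\}$ in $\operatorname{Mult}(\mathcal H)$, and fix $w\in\mathbb B$. We show first that $\rho(K_w)\in\mathcal W$. For finite $F\subseteq Y$ let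
\[
\mathcal N_F=\operatorname{span}\{K_{b(y)}:y\in F\},\qquad\mathcal M_F=\mathcal N_F^\perp=\{h\in\mathcal F:h(b(y))=0\text{ for all }y\in F\},
\]
and let $P_F$ be the orthogonal projection onto $\mathcal M_F$. The space $\mathcal N_F$ is finite dimensional, hence closed, so $K_w-P_FK_w\in\mathcal N_F$. The space $\mathcal M_F$ is invariant under every multiplier, so Proposition~\ref{prop:key} applies to it. As $\rho(K_{b(y)})=k_y$ and $\rho$ is contractive,
\[
\rho(K_w)-\rho(P_FK_w)\in\operatorname{span}\{k_y:y\in F\},\qquad\|\rho(P_FK_w)\|_{\operatorname{Mult}(\mathcal H)}\le\frac1{1-\|w\|}.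
\]
(The difference on the left is the function $Q_F\rho(K_w)$ of Section~\ref{sec:intro}, because $\rho(P_FK_w)$ vanishes on $F$.) For $x\in X$,
\[
|\rho(P_FK_w)(x)|=|\langle P_FK_w,K_{b(x)}\rangle|=|\langle K_w,P_FK_{b(x)}\rangle|\le\|K_w\|_{\mathcal F}\operatorname{dist}(K_{b(x)},\mathcal N_F),
\]
and since $V$ is an isometry, the last distance equals the distance in $\mathcal H$ from $k_x$ to $\operatorname{span}\{k_y:y\in F\}$. As $F$ increases through the finite subsets of $Y$, this decreases to the distance from $k_x$ to $\operatorname{span}\{k_y:y\in Y\}$, which is $0$ by (2). Thus $\rho(P_FK_w)$ is a bounded net that converges to $0$ pointwise, and so weak-$*$ by Lemma~\ref{lem:bounded}. Hence $\rho(K_w)\in\mathcal W$.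

Since $\rho$ is linear and weak-$*$ continuous, $\rho^{-1}(\mathcal W)$ is a weak-$*$ closed subspace of $\operatorname{Mult}(\mathcal F)$, and it contains every $K_w$. By Proposition~\ref{prop:balldense} it is all of $\operatorname{Mult}(\mathcal F)$, and Proposition~\ref{prop:onto} gives $\mathcal W\supseteq\rho(\operatorname{Mult}(\mathcal F))=\operatorname{Mult}(\mathcal H)$.

\emph{The last assertion.} Assume (3) and let $f\in\mathcal H$. The inclusion $\subseteq$ holds because the $k_y$ are multipliers. If $g\perp k_yf$ for all $y\in Y$, then the weak-$*$ continuous functional $\varphi\mapsto\langle\varphi f,g\rangle$ vanishes on $\operatorname{span}\{k_y:y\in Y\}$, hence on $\operatorname{Mult}(\mathcal H)$, so $g\perp\operatorname{Mult}(\mathcal H)f$. This gives $\supseteq$.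

\emph{(3) $\Rightarrow$ (2).} Take $f=1=k_{x_0}$ in the last assertion. The closed span of $\{k_y:y\in Y\}$ is then the closure of $\operatorname{Mult}(\mathcal H)$ in $\mathcal H$, which contains every $k_x$ and so equals $\mathcal H$. \hfill$\square$

\begin{remark}\label{rem:hyp}
The conditions $k\ne0$ and $1-1/k\ge0$ are used to construct $b$, and through $b$ they enter every later step. The normalization is used only through $1\in\mathcal H$, which can also be read off from $1=V^*K_0$. Separability is avoided because $I$ is allowed to be arbitrary and the limits over $J\subseteq I$ and $F\subseteq Y$ are taken along nets.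
\end{remark}

\section{A counterexample without the Pick hypothesis}\label{sec:counter}

We look for a space on a countable set whose multiplier algebra is all of $\ell^\infty$, so that every summable sequence $(\lambda_n)$ defines a weak-$*$ continuous functional $\varphi\mapsto\sum_n\lambda_n\varphi(n)$, but whose norm carries rapidly decaying weights, so that most of these functionals are unbounded on the Hilbert space. For a kernel $4^{n+m}G_{nm}$, annihilating the kernel functions means $\sum_nu_nG_{nm}=0$ for all $m$, where $u_n=4^n\lambda_n$. If $G$ is invertible on $\ell^2$, this system has no nonzero solution in $\ell^2$. But if $G$ is tridiagonal, the system is a three-term recurrence, which does have a nonzero solution, and $(\lambda_n)$ is summable if that solution grows like $2^n$. An extra point $0$ supplies the normalization, and adding the constant $1$ removes the zeros of the kernel.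

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\mathbb N=\{1,2,\dots\}$, and let $G=(G_{nm})_{n,m\ge1}$ be the tridiagonal matrix with $G_{nn}=1$, $G_{n,n\pm1}=\frac25$ and all other entries $0$. Then $G=\mathrm{Id}+\frac25(S+S^*)$, where $S$ is the unilateral shift on $\ell^2(\mathbb N)$, and $\|S+S^*\|\le2$ gives $\frac15\mathrm{Id}\le G\le\frac95\mathrm{Id}$.

\emph{The space.} Let $X'=\{0\}\cup\mathbb N$ and let $\mathcal H'$ consist of all $f:X'\to\mathbb C$ with
\begin{equation}\label{eq:weight}
\sum_{n\ge1}16^{-n}|f(n)|^2<\infty .
\end{equation}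
Put $v_f(n)=4^{-n}(f(n)-f(0))$ for $n\ge1$. Since $(4^{-n})_{n\ge1}\in\ell^2(\mathbb N)$, the map $f\mapsto(f(0),v_f)$ is a linear bijection of $\mathcal H'$ onto $\mathbb C\oplus\ell^2(\mathbb N)$. The inner product
\[
\langle f,g\rangle=f(0)\overline{g(0)}+\langle G^{-1}v_f,v_g\rangle_{\ell^2}
\]
makes $\mathcal H'$ a separable Hilbert space, because $G^{-1}$ is positive, bounded and bounded below. Define
\[
k'(n,m)=\begin{cases}1+4^{n+m}G_{nm},& n,m\ge1,\\ 1,& n=0\text{ or }m=0.\end{cases}
\]
The function $k'_0\equiv1$ corresponds to $(1,0)$, so $\langle f,k'_0\rangle=f(0)$. For $m\ge1$ the function $k'_m$ corresponds to $(1,4^mGe_m)$, where $e_m$ is the $m$th standard basis vector, so $\langle f,k'_m\rangle=f(0)+4^mv_f(m)=f(m)$. Thus $k'$ is the reproducing kernel of $\mathcal H'$. It is normalized at $0$, and $k'\ge1$ pointwise, so it is nowhere zero.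

\emph{The multipliers.} Condition \eqref{eq:weight} is preserved under multiplication by a bounded function, and multipliers are bounded by Lemma~\ref{lem:criterion}(a). So $\operatorname{Mult}(\mathcal H')=\ell^\infty(X')$ as sets. Each $k'_m$ equals $1$ at all but at most three points, so it is a multiplier.

\emph{The functional.} The recurrence $u_m+\frac25(u_{m+1}+u_{m-1})=0$ has characteristic equation $t+t^{-1}=-\frac52$, with roots $-2$ and $-\frac12$. The solution $u_n=(-2)^n-(-2)^{-n}=(-1)^n(2^n-2^{-n})$ has $u_0=0$, so
\[
\sum_{n\ge1}u_nG_{nm}=u_m+\tfrac25(u_{m+1}+u_{m-1})=0\qquad(m\ge1),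
\]
the case $m=1$ included. Put $\lambda_n=4^{-n}u_n$ for $n\ge1$, so that $|\lambda_n|\le2^{-n}$, and $\lambda_0=-\sum_{n\ge1}\lambda_n$. The functional
\[
L(\varphi)=\sum_{n\ge0}\lambda_n\varphi(n)=\sum_{n\ge0}\lambda_n\frac{\langle\varphi k'_n,k'_n\rangle}{\|k'_n\|^2}
\]
has the form \eqref{eq:functional}, so it is weak-$*$ continuous. It is nonzero, since its value at the indicator function $1_{\{1\}}$ is $\lambda_1=-\frac38$. On the other hand $L(k'_0)=\sum_{n\ge0}\lambda_n=0$, and for $m\ge1$
\[
L(k'_m)=\sum_{n\ge0}\lambda_n+\sum_{n\ge1}\lambda_n4^{n+m}G_{nm}=0+4^m\sum_{n\ge1}u_nG_{nm}=0 .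
\]
So the weak-$*$ closure of $\operatorname{span}\{k'_x:x\in X'\}$ lies in the proper subspace $\ker L$.
\end{proof}

\begin{remark}\label{rem:fails}
By Theorem~\ref{thm:main}, $1-1/k'$ is not positive semidefinite. This can be seen directly: as $n\to\infty$, its matrix on the points $n,n+1,n+2$ tends to the tridiagonal $3\times 3$ matrix with entries $1$ on the three central diagonals, which has determinant $-1$. The example also shows that the uniform bound on the projections is what fails. Let $\varphi=1_{\{1\}}$ and $F_n=\{0,1,\dots,n\}$. The projections $Q_{F_n}\varphi$ onto $\operatorname{span}\{k'_x:x\in F_n\}$ agree with $\varphi$ on $F_n$ and lie in $\ker L$. A subsequence bounded in multiplier norm would converge weak-$*$ to $\varphi$ by Lemma~\ref{lem:bounded} and force $L(\varphi)=0$. Hence $\|Q_{F_n}\varphi\|_{\operatorname{Mult}(\mathcal H')}\to\infty$.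
\end{remark}

\begin{thebibliography}{9}

\bibitem{AM} Agler and McCarthy, \emph{Pick Interpolation and Hilbert Function Spaces}.

\bibitem{AHMR} Alexandru Aleman, Michael Hartz, John E. McCarthy, Stefan Richter, \emph{Free outer functions in complete Pick spaces}, arXiv:2203.08179 (2022).

\bibitem{PR} Paulsen and Raghupathi, \emph{An Introduction to the Theory of RKHS}.

\end{thebibliography}
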